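# Betti numbers of complexes whose missing faces have at most $d$ vertices

## The theorem on growth rates

**Main Theorem.** Fix a field $\mathbf k$. For a finite simplicial complex $K$ let $\mathrm b(K)=\sum_i\dim_{\mathbf k}\widetilde H_i(K;\mathbf k)$. For integers $d\ge 2$ and $n\ge1$ let $\mathcal F(n,d)$ be the set of simplicial complexes with $n$ vertices all of whose minimal non-faces have at most $d$ vertices. Put
$$M_d(n)=\max_{K\in\mathcal F(n,d)}\mathrm b(K),\qquad \beta_d=\sup_{n\ge1}M_d(n)^{1/n},\qquad \gamma_d=\binom{2d}{d-1}^{\frac1{2d+1}},\qquad \varphi=\frac{1+\sqrt5}2 .$$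

(A) For every $d\ge2$,
$$\liminf_{n\to\infty}M_d(n)^{1/n}\ \ge\ 2e^{-\pi^2/(4d)} .$$

(B) For every $d\ge1550$ we have $\gamma_d<2e^{-\pi^2/(4d)}$. Hence for every $d\ge1550$ and all sufficiently large $n$ there is $K\in\mathcal F(n,d)$ with $\mathrm b(K)>\gamma_d^{\,n}$.

(C) Let $d\ge2$ and let $x_d>0$ be the root of $(1+2x)^d-(1+x)^d=1$. For every $K\in\mathcal F(n,d)$,
$$\mathrm b(K)\le\Big(\frac2{1+x_d}\Big)^n,\qquad x_d\ge\frac{\ln\varphi}d .$$

(D) For all $d\ge2$,
$$\ln\Big(1+\frac{\ln\varphi}d\Big)\le\ln2-\ln\beta_d\le\frac{\pi^2}{4d},$$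
so $\beta_d=2^{\,1-\Theta(1/d)}$. On the other hand $\ln2-\ln\gamma_d=\dfrac{\ln(4\pi d)+o(1)}{4d}$ as $d\to\infty$.

Part (B) disproves the following conjecture, posed in Michal Adamaszek, "Extremal problems related to Betti numbers of flag complexes", arXiv:1109.4775 (2011).

**Conjecture.** For all $d\ge2$, $n\ge1$ and every $K\in\mathcal F(n,d)$ we have $\mathrm b(K)\le\gamma_d^{\,n}$.

For a given $d$, the conjecture says exactly that $\beta_d\le\gamma_d$. The case $d=2$ is known to be true: $\mathrm b(K)\le(4^{1/5})^n$ for every flag complex on $n$ vertices, and $\gamma_2=4^{1/5}$. The argument in these notes does not decide the cases $3\le d\le1549$. The complexes in (B) are shown to exist by averaging and are not written down explicitly. For given $d$ and $n$, the complex we find works for all fields at once, because we detect it by its Euler characteristic. By (D), the order $1/d$ of $\ln 2-\ln\beta_d$ is correct up to a constant factor, and that constant is not determined here.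

## Missing faces and total Betti number

**Definition (missing face).** A missing face, or minimal non-face, of $K$ is a set $\sigma$ of vertices with $\sigma\notin K$ all of whose proper subsets are faces. Its dimension is $|\sigma|-1$.

A complex on a given vertex set is determined by its missing faces: a set is a face exactly when it contains no missing face. Three small examples:

- The boundary of a triangle has one missing face, the triangle itself, with $3$ vertices. So it lies in $\mathcal F(3,3)$ but not in $\mathcal F(3,2)$. Its total Betti number is $1$.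
- The $4$-cycle on $1,2,3,4$ has two missing faces, the diagonals $13$ and $24$. It lies in $\mathcal F(4,2)$ and $\mathrm b=1$. The condition $d=2$ says that the complex is a flag complex.
- Three isolated points have three missing faces, the pairs. The triple is a non-face but not a minimal one. Here $\mathrm b=2$.

We use the augmented chain complex, with one basis element for each face including $\varnothing$, which sits in degree $-1$. A complex on a ground set $V$ will mean a down-closed family $L\subseteq2^V$; elements of $V$ need not be vertices. This allows the void family, for which $\mathrm b=0$, and the family $\{\varnothing\}$, for which $\mathrm b=1$. The full simplex on a nonempty ground set has $\mathrm b=0$; on the empty ground set the full simplex is $\{\varnothing\}$ and has $\mathrm b=1$.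

The reduced Euler characteristic is
$$\tilde\chi(K)=\sum_{S\in K}(-1)^{|S|-1}=\sum_i(-1)^i\dim\widetilde H_i(K;\mathbf k),$$
so $|\tilde\chi(K)|\le\mathrm b(K)$. Also $\mathrm b(K)$ is at most the number of faces, so $\mathrm b(K)\le2^n$. It is therefore natural to measure a growth rate $\rho$ by its deficit $\ln2-\ln\rho$. Part (D) says that the true deficit has order $1/d$, while that of the conjectured rate has order $(\ln d)/d$.

**Joins.** The join $K*L$ of complexes on disjoint vertex sets has the faces $\sigma\cup\tau$ with $\sigma\in K$, $\tau\in L$. A set is a face of $K*L$ if and only if its two parts are faces, so a minimal non-face of $K*L$ is a minimal non-face of one factor. Thus joins of complexes in $\mathcal F(n,d)$ and $\mathcal F(n',d)$ lie in $\mathcal F(n+n',d)$. Up to a shift, the augmented chain complex of $K*L$ is the tensor product of those of $K$ and $L$, so by the Künneth formula over a field $\mathrm b(K*L)=\mathrm b(K)\,\mathrm b(L)$.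

## Skeleta of simplices and their joins

Take all subsets of size at most $d-1$ of an $m$-element set, $m\ge d$. This is the $(d-2)$-skeleton of a simplex, its missing faces are all the $d$-subsets, and it lies in $\mathcal F(m,d)$. Its chains agree with those of the simplex through degree $d-2$, so its reduced homology lives only in degree $d-2$. Hence
$$\mathrm b=|\tilde\chi|=\Big|\sum_{k=0}^{d-1}(-1)^k\binom mk\Big|=\binom{m-1}{d-1}.$$
For $m=2d+1$ this is $\binom{2d}{d-1}=\gamma_d^{\,2d+1}$. Joins of copies of this skeleton reach $\gamma_d^{\,n}$ exactly whenever $2d+1$ divides $n$, so $\beta_d\ge\gamma_d$, and the conjecture claims that nothing does better.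

For $d=2$ and $m=5$ the block is five isolated points, with $\mathrm b=4$. For $d=3$ one can compare block sizes: $m=6,7,8$ give $\mathrm b=10,15,21$ and rates $10^{1/6}\approx1.468$, $15^{1/7}\approx1.472$, $21^{1/8}\approx1.463$.

Someone hoping to beat $\gamma_d$ might first vary the block size $m$. For large $d$ this cannot reach the rate in (A), for the following reason. Blocks with $m<d$ are full simplices with $\mathrm b=0$, so let $m\ge d$.

If $m>4d$, then $k=d-1$ and $M=m-1$ satisfy $k\le M/4$. From $\binom Mk3^{-k}\le(4/3)^M$ we get $\binom Mk\le(4\cdot3^{-3/4})^M$. Since $4\cdot3^{-3/4}<1.755$, the deficit of the rate exceeds $0.13$.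

If $d\le m\le4d$, we use $\binom Mk\le2^M\sqrt{2/(\pi M)}$ for $M\ge1$. For $M=2r$ this is the bound $\binom{2r}r<4^r/\sqrt{\pi r}$, proved in Step B1 below. For $M=2r-1$ it follows from $\binom{2r-1}r=\frac12\binom{2r}r$. Therefore
$$m\ln2-\ln\binom{m-1}{d-1}\ \ge\ \ln2+\tfrac12\ln\frac{\pi(m-1)}2\ \ge\ \tfrac12\ln(d-1),$$
and after division by $m\le4d$ the deficit is at least $\frac{\ln(d-1)}{8d}$.

A join of blocks of different sizes has as its deficit a weighted average of the deficits of the blocks. So joins of complete skeleta always lose at least $\min\big(0.13,\frac{\ln(d-1)}{8d}\big)$, of order $(\ln d)/d$ for large $d$. In a single complete skeleton only one homological degree, hence one binomial coefficient, contributes, and even a central binomial coefficient is smaller than $2^M$ by a factor of order $\sqrt M$. Paying this factor once for every roughly $d$ vertices costs $(\ln d)/d$. To avoid it we need complexes on all $n$ vertices that are not joins of small blocks.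

## A random complex and an alternating sum

Fix $d\ge2$. For $n\ge d$ and $t\ge0$ put $a_k=\binom kd$ and
$$F(t)=\sum_{k=0}^n(-1)^k\binom nke^{-ta_k}.$$

**Step A1.** *This step produces complexes whose Betti numbers we can bound from below. We show*
$$M_d(n)\ge\sup_{t\ge0}|F(t)| .\tag{1}$$

Put $q=e^{-t}$. Include each $d$-subset of $[n]$ in a random family $\mathcal M$ independently with probability $1-q$. Let $K$ consist of all $S\subseteq[n]$ that contain no member of $\mathcal M$. All members of $\mathcal M$ have the same size, so none contains another, and the minimal non-faces of $K$ are exactly the members of $\mathcal M$. Since $d\ge2$, every singleton is a face. So $K\in\mathcal F(n,d)$.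

A set $S$ is a face when none of its $\binom{|S|}d$ subsets of size $d$ was chosen, so $\Pr[S\in K]=q^{\binom{|S|}d}$. By linearity
$$\mathbb E\,\tilde\chi(K)=\sum_{S\subseteq[n]}(-1)^{|S|-1}q^{\binom{|S|}d}=-F(t).$$
Some outcome has $|\tilde\chi(K)|\ge|F(t)|$, and $\mathrm b(K)\ge|\tilde\chi(K)|$. This proves (1).

*Check for $n=3$, $d=2$.* Here $F=1-3+3q-q^3$. The complex $K$ is the clique complex of a random graph on three vertices in which each edge is present with probability $q$. With no edge $\tilde\chi=2$, with one edge $\tilde\chi=1$, otherwise $0$. The expectation is $2(1-q)^3+3q(1-q)^2=(1-q)^2(2+q)=2-3q+q^3=-F$.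

## Cancellation at a fixed $t$

The natural next move is to pick a good $t$ and estimate $F(t)$. The two ends of the range are useless. We have $F(0)=\sum_k(-1)^k\binom nk=0$, and
$$\lim_{t\to\infty}F(t)=\sum_{k<d}(-1)^k\binom nk=(-1)^{d-1}\binom{n-1}{d-1},$$
which is the complete skeleton on $n$ vertices, only polynomial in $n$. A reasonable choice in between has $t\binom{n/2}d\approx1$, so that sets of typical size $n/2$ are faces with a probability bounded away from $0$ and $1$.

The difficulty is that $F(t)$ is an $n$-th finite difference. It annihilates every polynomial in $k$ of degree less than $n$. Since $\binom kd^j$ is a polynomial in $k$ of degree $jd$, all Taylor coefficients of $F$ at $t=0$ of order $j<n/d$ vanish. For every $t$, Pascal's rule gives, with $h(k)=e^{-ta_k}$,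
$$F(t)=\sum_{k=0}^{n-1}(-1)^k\binom{n-1}k\big(h(k)-h(k+1)\big).$$
Since $h$ decreases with values in $[0,1]$, this yields $|F(t)|\le\max_k\binom{n-1}k$, already smaller than $2^n$ by a factor of order $\sqrt n$. In fact (1) and part (C) show that $|F(t)|\le(2/(1+x_d))^n$, exponentially smaller than $2^n$. So the terms of $F(t)$ with $k\approx n/2$ may have total absolute size comparable to $2^n$, while their sum is exponentially smaller. Any approximation of these terms with errors that are merely $o(2^n)$ in total says nothing. The weights $e^{-ta_k}$ are positive and vary slowly near $k=n/2$, and nothing in them compensates for the sign $(-1)^k$.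

The way out is not to look at one $t$. We need only the supremum, so we may integrate against any weight in $t$. If we integrate $ae^{-ta}$ against $t^{i\omega}$, the result is $\Gamma(1+i\omega)\,a^{-i\omega}$. The positive weight has become the oscillating factor $a_k^{-i\omega}=e^{-i\omega\ln a_k}$. Now choose $\omega$ so that at $k=n/2$ the phase $\omega\ln a_k$ advances by $\pi$ when $k$ advances by $1$. This cancels the sign $(-1)^k=e^{i\pi k}$, and the sum becomes comparable to $2^n$. The price is the factor $|\Gamma(1+i\omega)|\approx e^{-\pi\omega/2}$. Since $\ln\binom kd$ has derivative about $d/k$, we need $\omega\approx\pi n/(2d)$, and the price is $e^{-\pi^2n/(4d)}$. That is where the constant in (A) comes from.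

## The Mellin transform of $F'$

We transform $F'$ rather than $F$, since $F$ has terms with $a_k=0$ that do not decay. Define, for real $\omega$,
$$S_n(\omega)=\sum_{k=d}^n(-1)^k\binom nk\binom kd^{-i\omega}.$$

**Step A2.** *To integrate in $t$ we must control $\int|F'|$ by $\sup|F|$ with only a small loss. We show*
$$\int_0^\infty|F'(t)|\,dt\le2(n-d+1)\sup_{t\ge0}|F(t)| .\tag{2}$$

We use this fact: a sum $\sum_{j=1}^mc_je^{-\lambda_jt}$ with all $c_j\ne0$ and distinct real $\lambda_j$ has at most $m-1$ real zeros. For $m=1$ there are none. For $m\ge2$ multiply by $e^{\lambda_1t}$, which does not change the zeros, and differentiate. The result has $m-1$ terms with coefficients $c_j(\lambda_1-\lambda_j)\neq0$ and distinct exponents, so by induction it has at most $m-2$ zeros. By Rolle's theorem the original sum has at most $m-1$.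

We have $a_k=0$ for $k<d$, and $a_d<a_{d+1}<\dots<a_n$ because $a_{k+1}-a_k=\binom k{d-1}>0$ for $k\ge d$. Hence
$$-F'(t)=\sum_{k=d}^n(-1)^k\binom nka_ke^{-ta_k}$$
has $n-d+1$ nonzero terms with distinct exponents, and at most $n-d$ real zeros. These zeros split $[0,\infty)$ into at most $n-d+1$ intervals on which $F$ is monotone. On each, $\int|F'|$ is the difference of the end values of $F$ (a limit at $\infty$ for the last interval), at most $2\sup|F|$. This gives (2).

**Step A3.** *This step converts (1) and (2) into an inequality in which the sum $S_n(\omega)$ appears. We show that for all real $\omega$*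
$$M_d(n)\ \ge\ \frac{|\Gamma(1+i\omega)|\,|S_n(\omega)|}{2(n-d+1)} .\tag{3}$$

For $a>0$ the substitution $s=at$ gives
$$\int_0^\infty t^{i\omega}ae^{-at}\,dt=\int_0^\infty(s/a)^{i\omega}e^{-s}\,ds=\Gamma(1+i\omega)\,a^{-i\omega}.$$
Sum over the finitely many $k\ge d$:
$$\int_0^\infty F'(t)\,t^{i\omega}\,dt=-\Gamma(1+i\omega)\,S_n(\omega).$$
Since $|t^{i\omega}|=1$, we get $|\Gamma(1+i\omega)||S_n(\omega)|\le\int_0^\infty|F'|\le2(n-d+1)\sup|F|\le2(n-d+1)M_d(n)$.

With $\omega=0$ we have $|S_n(0)|=\big|\sum_{k<d}(-1)^k\binom nk\big|=\binom{n-1}{d-1}$, again only polynomial. The gain must come from a large $\omega$.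

## Tuning the frequency

Let $N=n/2$, possibly a half-integer. For $x>d-1$ put
$$\ell(x)=\sum_{i=0}^{d-1}\ln(x-i)-\ln d!,$$
so that $\ell(k)=\ln\binom kd$ for integers $k\ge d$. Assume from now on $N\ge4d$.

**Step A4.** *We choose $\omega$ so that the sign $(-1)^k$ is cancelled to first order at $k=N$, and expand the remaining phase.*

Put
$$\omega=\omega_n=\frac{\pi}{\ell'(N)} .$$
Since $\ell'(N)=\sum_{i=0}^{d-1}\frac1{N-i}\ge\frac dN$ and $N\ell'(N)\to d$, we have $\omega\le\pi N/d$ and $\omega/N\to\pi/d$ as $n\to\infty$.

Let $X$ be binomial with parameters $n,\frac12$, let $m=X-N$, and let $Z=m/\sqrt{N/2}$, which has mean $0$ and variance $1$. Since $(-1)^k=e^{i\pi k}$,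
$$2^{-n}S_n(\omega)=\mathbb E\Big[\mathbf 1_{X\ge d}\,e^{i(\pi X-\omega\ell(X))}\Big].$$
Let $D$ be the event $|m|\le N/2$. On $D$ we have $X\ge N/2\ge2d$. Because $\pi=\omega\ell'(N)$, the terms linear in $m$ cancel in Taylor's formula, and on $D$
$$\pi X-\omega\ell(X)=\big(\pi N-\omega\ell(N)\big)-\tfrac12\omega\ell''(N)m^2-\tfrac16\omega\ell'''(\xi)m^3\tag{4}$$
with $\xi$ between $N$ and $X$.

*Quadratic term.* As $m^2=\frac N2Z^2$, it equals $\frac{\kappa_N}4Z^2$ with $\kappa_N=-N\omega\ell''(N)$. Since $-N^2\ell''(N)=\sum_i\frac{N^2}{(N-i)^2}\to d$ and $\omega/N\to\pi/d$, we get $\kappa_N\to\pi$.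

*Cubic term.* Call it $r_N$. On $D$, for $0\le i<d$, we have $\xi-i\ge\frac N2-d\ge\frac N4$, so $0\le\ell'''(\xi)=2\sum_i(\xi-i)^{-3}\le128d/N^3$. Therefore
$$|r_N|\le\frac16\cdot\frac{\pi N}d\cdot\frac{128d}{N^3}|m|^3=\frac{64\pi}3\cdot\frac{|m|^3}{N^2}=C\,\frac{|Z|^3}{\sqrt N},\qquad C=\frac{64\pi}{3\cdot2^{3/2}} .$$

**Step A5.** *We show that after this choice $S_n(\omega_n)$ really is of order $2^n$:*
$$2^{-n}|S_n(\omega_n)|\ \to\ \big(1+\pi^2/4\big)^{-1/4}.\tag{5}$$

Put $c_N=\pi N-\omega\ell(N)$, a real constant. We compare $2^{-n}S_n(\omega_n)$ with $e^{ic_N}\,\mathbb Ee^{i\pi Z^2/4}$. Off $D$ the two integrands differ by at most $2$, and by Chebyshev $\Pr(D^c)\le\frac{N/2}{(N/2)^2}=\frac2N$. On $D$ they are $e^{i(c_N+\kappa_NZ^2/4+r_N)}$ and $e^{i(c_N+\pi Z^2/4)}$, and $|e^{iu}-e^{iv}|\le|u-v|$ for real $u,v$. So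
$$\Big|2^{-n}S_n(\omega_n)-e^{ic_N}\mathbb Ee^{i\pi Z^2/4}\Big|\le\frac4N+\frac{|\kappa_N-\pi|}4\,\mathbb EZ^2+\frac C{\sqrt N}\,\mathbb E|Z|^3 .$$
Here $\mathbb EZ^2=1$. Also $m$ is a sum of $n$ independent variables $\pm\frac12$, so $\mathbb Em^4=\frac n{16}+\frac{3n(n-1)}{16}\le\frac{3n^2}{16}$, hence $\mathbb EZ^4\le3$ and $\mathbb E|Z|^3\le3^{3/4}$. The right side tends to $0$.

By the central limit theorem $Z$ converges in distribution to a standard Gaussian $G$. The function $z\mapsto e^{i\pi z^2/4}$ is bounded and continuous, so $\mathbb Ee^{i\pi Z^2/4}\to\mathbb Ee^{i\pi G^2/4}$. For real $z<\frac12$ a Gaussian integral gives $\mathbb Ee^{zG^2}=(1-2z)^{-1/2}$. Both sides are analytic for $\operatorname{Re}z<\frac12$ (principal branch), so the identity holds there, and $z=i\pi/4$ gives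
$$\big|\mathbb Ee^{i\pi G^2/4}\big|=\big|(1-i\pi/2)^{-1/2}\big|=\big(1+\pi^2/4\big)^{-1/4}.$$
This proves (5).

**Step A6.** *It remains to evaluate the price $|\Gamma(1+i\omega_n)|$ and finish (A).*

The reflection formula $\Gamma(1+z)\Gamma(1-z)=\pi z/\sin(\pi z)$ at $z=i\omega$, with $\Gamma(1-i\omega)=\overline{\Gamma(1+i\omega)}$, gives for $\omega>0$
$$|\Gamma(1+i\omega)|^2=\frac{\pi\omega}{\sinh(\pi\omega)}\ge2\pi\omega e^{-\pi\omega}.$$
Since $\omega_n\to\infty$, we have $|\Gamma(1+i\omega_n)|\ge e^{-\pi\omega_n/2}$ for large $n$. Insert this and (5) in (3). The factor $2(n-d+1)$ and the constant from (5) contribute $o(1)$ after taking $\frac1n\ln$, so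
$$\frac1n\ln M_d(n)\ge\ln2-\frac{\pi\omega_n}{2n}-o(1).$$
As $\omega_n/n=\frac12\,\omega_n/N\to\frac\pi{2d}$, the right side tends to $\ln2-\frac{\pi^2}{4d}$. This proves (A). $\blacksquare$

## Comparing $2e^{-\pi^2/(4d)}$ with $\gamma_d$

The deficits to compare are $\frac{\pi^2}{4d}$ and roughly $\frac{\ln(4\pi d)}{4d}$. The second is larger once $4\pi d>e^{\pi^2}$, that is, for $d$ above about $1.54\cdot10^3$. Now the exact version.

**Step B1.** *We need an upper bound on $\gamma_d$ without error terms: $\binom{2d}d<4^d/\sqrt{\pi d}$ for $d\ge1$.*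

Put $w_d=\binom{2d}d\sqrt d\,/4^d$. Then
$$\Big(\frac{w_{d+1}}{w_d}\Big)^2=\Big(\frac{2d+1}{2d+2}\Big)^2\frac{d+1}d=\frac{4d^2+4d+1}{4d^2+4d}>1,$$
so $w_d$ is strictly increasing, and its limit is $1/\sqrt\pi$ by Stirling's formula. Hence $w_d<1/\sqrt\pi$.

**Step B2.** *We reduce the claim $\gamma_d<2e^{-\pi^2/(4d)}$ to an inequality monotone in $d$.*

We have $\gamma_d^{2d+1}=\binom{2d}{d-1}=\binom{2d}d\frac d{d+1}<\frac{4^d}{\sqrt{\pi d}}\cdot\frac d{d+1}$, and
$$\big(2e^{-\pi^2/(4d)}\big)^{2d+1}=2\cdot4^d\,e^{-\pi^2/2-\pi^2/(4d)} .$$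
So it suffices that $\frac1{\sqrt{\pi d}}\cdot\frac d{d+1}\le2e^{-\pi^2/2-\pi^2/(4d)}$. Squaring and rearranging, this is
$$e^{\pi^2+\pi^2/(2d)}\le4\pi d\,(1+1/d)^2 .\tag{6}$$
The left side decreases in $d$. The right side is $4\pi(d+2+\frac1d)$, which increases for $d\ge1$. So it is enough to check $d=1550$.

**Step B3.** *We check (6) at $d=1550$.*

The right side exceeds $4\pi\cdot1552>12.566\cdot1552>19502$.

For the left side, $\pi^2<9.8697$ and $\pi^2/3100<0.003184$, so the exponent is less than $9.872884=10-x$ with $x=0.127116$. For $x\ge0$ we have $e^{-x}\le1-x+\frac{x^2}2-\frac{x^3}6+\frac{x^4}{24}$, which here is less than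
$$0.872884+0.008080-0.000342+0.000011=0.880633<0.88064 .$$
With $e^{10}<22026.5$ the left side is less than $22026.5\cdot0.88064<19398$. Since $19398<19502$, (6) holds at $d=1550$, hence for all $d\ge1550$.

**Step B4.** *Conclusion.* For $d\ge1550$, part (A) gives $\liminf_nM_d(n)^{1/n}\ge2e^{-\pi^2/(4d)}>\gamma_d$. So $M_d(n)>\gamma_d^{\,n}$ for all sufficiently large $n$. This proves (B), and the conjecture is false. $\blacksquare$

## Deletion, link, and branching on a whole missing face

We turn to the upper bound (C). For a complex $L$ on $V$ and $v\in V$ let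
$$\mathrm{del}(v)=\{S\subseteq V\setminus v:S\in L\},\qquad\mathrm{lk}(v)=\{S\subseteq V\setminus v:S\cup v\in L\}.$$

**Step C1.** *This step bounds $\mathrm b(L)$ by the Betti numbers of smaller complexes. For every $U\subseteq V$,*
$$\mathrm b(L)\le\sum_{\sigma\subseteq U}\mathrm b\big(\{\tau\subseteq V\setminus U:\sigma\cup\tau\in L\}\big).\tag{7}$$

Order $V$ with $v$ last. The quotient of the augmented chain complex of $L$ by that of $\mathrm{del}(v)$ has as basis the faces $S\cup v$. In the boundary of $S\cup v$, the term that omits $v$ is zero in the quotient, and the other terms have the signs of $\partial S$. So the quotient is the augmented chain complex of $\mathrm{lk}(v)$ shifted by one degree. The long exact sequence gives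
$$\mathrm b(L)\le\mathrm b(\mathrm{del}(v))+\mathrm b(\mathrm{lk}(v)).$$
This is also correct if $v$ is not a vertex, when the link is void. Iterating over the elements of $U$ yields (7), where $\sigma$ records for which elements the link was taken.

With $U=V$, (7) says that $\mathrm b(L)$ is at most the number of faces. To use the missing faces, the first thing to try is $U=T$ for a missing face $T$. The term $\sigma=T$ is void, so $2^{|T|}-1$ terms remain instead of $2^{|T|}$. Repeat in each term: as long as no missing face is contained in the set $\sigma$ chosen so far but some missing face $T$ lies in the union of $\sigma$ with the remaining elements, branch on the remaining part $B$ of $T$, with $1\le|B|\le d$, and keep $2^{|B|}-1$ terms. Other terms have $\mathrm b\le1$. Since $(2^b-1)^{1/b}=2(1-2^{-b})^{1/b}$ increases with $b$, this gives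
$$\mathrm b(K)\le(2^d-1)^{n/d}.$$
The deficit of this rate is $-\frac1d\ln(1-2^{-d})\le\frac{2^{1-d}}d$, far below the order $1/d$ that we want. The loss is visible: branching on $d$ undecided elements excludes one pattern in $2^d$. Branching on a single undecided element, when the rest of $T$ is already in $\sigma$, would exclude one pattern in two.

So we should first decide most elements freely, leaving a sparse set $R$ of density about $1/d$, in the hope that a missing face inside $\sigma\cup R$ meets $R$ in about one element. For a fixed $R$ nothing guarantees this, since the missing face used depends on $\sigma$. The remedy is to average over $R$ and to organize the whole sum by the set $W=\sigma\cup R$. The first missing face contained in $W$ depends only on $W$, and not on how $W$ is split into $\sigma$ and $R$. For fixed $W$ we can then count how the split meets that missing face.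

## Codes

Let $K\in\mathcal F(n,d)$ have vertex set $V$, and let $\mathcal M$ be its set of minimal non-faces, with a fixed linear order. Each has between $1$ and $d$ elements. For disjoint $R,\sigma\subseteq V$ put
$$K^R_\sigma=\{\tau\subseteq R:\sigma\cup\tau\in K\},$$
a complex on $R$.

**Definition (code).** A code for $(R,\sigma)$ is a finite sequence $((B_1,\tau_1),\dots,(B_r,\tau_r))$, $r\ge0$, with the following properties. Put $R_0=R$, $\sigma_0=\sigma$. For each $i=1,\dots,r$:

- no member of $\mathcal M$ lies in $\sigma_{i-1}$;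
- some member of $\mathcal M$ lies in $\sigma_{i-1}\cup R_{i-1}$, and $T_i$ denotes the first such member;
- $B_i=T_i\cap R_{i-1}$, which is nonempty by the first condition, and $\tau_i\subsetneq B_i$;
- $R_i=R_{i-1}\setminus B_i$ and $\sigma_i=\sigma_{i-1}\cup\tau_i$.

Finally, $R_r=\varnothing$ and $\sigma_r\in K$.

*Example.* Let $K$ be the $4$-cycle, $d=2$, $\mathcal M=\{13,24\}$ in this order, and $R=\{1\}$. For $\sigma=\{3\}$ we have $T_1=13$, $B_1=\{1\}$, $\tau_1=\varnothing$, and there is one code. The same holds for $\sigma=\{2,3\}$ and $\sigma=\{3,4\}$. For $\sigma=\varnothing,\{2\},\{4\}$ no missing face lies in $\sigma\cup R$ while $R\ne\varnothing$, so there is no code. For $\sigma=\{2,4\}$ and $\sigma=\{2,3,4\}$ the missing face $24$ lies in $\sigma$, and again there is none. Altogether three codes, and $\mathrm b(K)=1\le3$.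

**Step C2.** *Codes are the leaves of the branching that have a chance to contribute. We show*
$$\mathrm b(K^R_\sigma)\le\#\{\text{codes for }(R,\sigma)\}.\tag{8}$$

We use induction on $|R|$ and distinguish four cases.

- Some member of $\mathcal M$ lies in $\sigma$. Then $K^R_\sigma$ is void and $\mathrm b=0$.
- Otherwise $\sigma\in K$. If $R=\varnothing$, then $K^R_\sigma=\{\varnothing\}$, $\mathrm b=1$, and the empty sequence is a code.
- Otherwise, if $R\ne\varnothing$ and no member of $\mathcal M$ lies in $\sigma\cup R$, then $K^R_\sigma$ is the full simplex on $R\ne\varnothing$ and $\mathrm b=0$.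
- Otherwise $T_1$ and $B_1$ are defined. Apply (7) to $K^R_\sigma$ with $U=B_1$:
$$\mathrm b(K^R_\sigma)\le\sum_{\tau\subseteq B_1}\mathrm b\big(K^{R\setminus B_1}_{\sigma\cup\tau}\big).$$
The term $\tau=B_1$ is void, because $T_1\subseteq\sigma\cup B_1$. To the terms $\tau\subsetneq B_1$ apply induction. A code for $(R,\sigma)$ is precisely a pair $(B_1,\tau)$ with $\tau\subsetneq B_1$ followed by a code for $(R\setminus B_1,\sigma\cup\tau)$; the empty sequence is not a code since $R\ne\varnothing$. So the bounds add up to the number of codes for $(R,\sigma)$.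

**Step C3.** *We count codes for all splittings of a fixed set $W$ at once.* Put $g_b=\binom db(2^b-1)$ for $b\ge 1$, and define $c_0=1$, $c_j=0$ for $j<0$, and $c_\ell=\sum_{b\ge1}g_bc_{\ell-b}$ for $\ell\ge1$. *Claim: for every $W\subseteq V$ and $\ell\ge0$, the number of triples $(R,\sigma,\text{code for }(R,\sigma))$ with $R,\sigma$ disjoint, $R\cup\sigma=W$ and $|R|=\ell$ is at most $c_\ell$.*

Write $W_i=\sigma_i\cup R_i$, so $W_0=W$. Since $B_i\subseteq R_{i-1}$ is disjoint from $\sigma_{i-1}$,
$$W_i=W_{i-1}\setminus(B_i\setminus\tau_i),$$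
and $T_i$ is the first member of $\mathcal M$ contained in $W_{i-1}$. So $T_i$ is determined by $W$ and the earlier entries of the code, without knowledge of $R$ and $\sigma$. Moreover, $R_r=\varnothing$ forces $R=B_1\cup\dots\cup B_r$, and then $\sigma=W\setminus R$. Hence a triple is determined by $W$ and its code.

Now use induction on $\ell$. For $\ell=0$ we have $R=\varnothing$ and $\sigma=W$, and only the empty code is possible because the $B_i$ are nonempty. This is at most $1=c_0$. For $\ell\ge1$ the code is nonempty, so $T_1$ exists and is determined by $W$. As $|T_1|\le d$, the number of pairs $(B_1,\tau_1)$ with $B_1\subseteq T_1$, $|B_1|=b$ and $\tau_1\subsetneq B_1$ is at most $\binom db(2^b-1)=g_b$. Given such a pair, $W_1$ is determined, and the rest of the sequence is a code for $(R_1,\sigma_1)$ with $R_1\cup\sigma_1=W_1$ and $|R_1|=\ell-b$. By induction there are at most $c_{\ell-b}$ possibilities. Summing over $b$ gives $c_\ell$.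

*Example continued.* In the $4$-cycle with $W=\{1,3\}$: for $\ell=1$ there are two triples, with $R=\{1\}$ or $R=\{3\}$, and $c_1=g_1=2$. For $\ell=2$ we have $R=\{1,3\}$, $\sigma=\varnothing$, $B_1=\{1,3\}$, and $\tau_1$ can be $\varnothing,\{1\},\{3\}$, so three triples, while $c_2=g_2+g_1c_1=3+4=7$.

**Step C4.** *We bound the numbers $c_\ell$.* By the binomial theorem
$$g(x):=\sum_{b\ge1}g_bx^b=(1+2x)^d-(1+x)^d .$$
The coefficients $g_1,\dots,g_d$ are positive, so $g$ is strictly increasing on $[0,\infty)$ from $g(0)=0$ to $\infty$, and the root $x=x_d>0$ of $g(x)=1$ exists and is unique. Then $c_\ell\le x^{-\ell}$ for all $\ell\ge0$: this holds for $\ell=0$, and by induction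
$$c_\ell\le\sum_{b\ge1}g_bx^{b-\ell}=x^{-\ell}g(x)=x^{-\ell}.$$

## Averaging over $R$ and passing to joins

**Step C5.** *We combine the freely decided part with the codes and average over $R$, to get the bound in (C) up to a factor $n+1$.*

For every $R\subseteq V$, inequality (7) with $U=V\setminus R$, followed by (8), gives
$$\mathrm b(K)\le\sum_{\sigma\subseteq V\setminus R}\#\{\text{codes for }(R,\sigma)\}.$$
Let $x=x_d$ and $p=\frac x{1+x}$. The weights $p^{|R|}(1-p)^{n-|R|}$ sum to $1$ over all $R\subseteq V$. Multiply the inequality by them, sum over $R$, and group the triples $(R,\sigma,\text{code})$ by $W=R\cup\sigma$ and $\ell=|R|$. Step C3 gives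
$$\mathrm b(K)\le\sum_{W\subseteq V}\sum_{\ell=0}^nc_\ell\,p^\ell(1-p)^{n-\ell}.$$
Since $p^\ell(1-p)^{n-\ell}=x^\ell(1+x)^{-n}$, there are $2^n$ sets $W$, and $c_\ell x^\ell\le1$, we obtain
$$\mathrm b(K)\le\Big(\frac2{1+x}\Big)^n\sum_{\ell=0}^nc_\ell x^\ell\le(n+1)\Big(\frac2{1+x}\Big)^n .\tag{9}$$

**Step C6.** *We remove the factor $n+1$.* For $m\ge1$ the $m$-fold join $K^{*m}$ lies in $\mathcal F(mn,d)$ and $\mathrm b(K^{*m})=\mathrm b(K)^m$. Apply (9) to it and take $m$-th roots:
$$\mathrm b(K)\le(mn+1)^{1/m}\Big(\frac2{1+x}\Big)^n .$$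
Let $m\to\infty$. This is the first inequality of (C).

**Step C7.** *We show $x_d\ge\frac{\ln\varphi}d$.* Since $\binom dbd^{-b}\le\frac1{b!}$, for $y\ge0$
$$g(y/d)\le\sum_{b\ge1}\frac{(2^b-1)y^b}{b!}=e^{2y}-e^y .$$
At $y=\ln\varphi$ the right side is $\varphi^2-\varphi=1=g(x_d)$. As $g$ is increasing, $\frac{\ln\varphi}d\le x_d$. This completes the proof of (C). $\blacksquare$

*Check at $d=2$.* The equation is $2x+3x^2=1$, so $x_2=\frac13$, and (C) gives $\mathrm b(K)\le(3/2)^n$. Branching on whole missing faces gave $(\sqrt3)^n$, with $\sqrt3\approx1.732$. The known sharp rate for flag complexes is $4^{1/5}\approx1.320$, so (C) improves on simple branching but is not sharp at $d=2$.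

## The order of the deficit

**Step D1.** *We derive the two-sided bound in (D).* By (A), $\beta_d\ge\liminf_nM_d(n)^{1/n}\ge2e^{-\pi^2/(4d)}$, so $\ln2-\ln\beta_d\le\frac{\pi^2}{4d}$. By (C), $M_d(n)^{1/n}\le\frac2{1+x_d}\le\frac2{1+(\ln\varphi)/d}$ for every $n$, so $\ln2-\ln\beta_d\ge\ln\big(1+\frac{\ln\varphi}d\big)$. Since $\ln(1+u)\ge\frac u{1+u}$ for $u\ge0$, the lower bound is at least $\frac{\ln\varphi}{d+\ln\varphi}$. Both bounds have order $1/d$, that is, $\beta_d=2^{\,1-\Theta(1/d)}$.

**Step D2.** *We compute the deficit of $\gamma_d$, to compare.* By Stirling's formula $\binom{2d}{d-1}=\binom{2d}d\frac d{d+1}\sim\frac{4^d}{\sqrt{\pi d}}$, so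
$$(2d+1)\ln2-\ln\binom{2d}{d-1}=\ln2+\tfrac12\ln(\pi d)+o(1)=\tfrac12\ln(4\pi d)+o(1).$$
Divide by $2d+1$. Replacing the resulting denominator $4d+2$ by $4d$ changes the value by $O\big(\frac{\ln d}{d^2}\big)$, which is $o(1/d)$. Hence $\ln2-\ln\gamma_d=\frac{\ln(4\pi d)+o(1)}{4d}$. $\blacksquare$

If the conjecture held for some $d$, then together with the bound $\beta_d\ge\gamma_d$ from skeleton joins it would give $\ln2-\ln\beta_d=\ln2-\ln\gamma_d$. By (D), for large $d$ this value is too large by an unbounded factor of order $\ln d$.
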